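# Edge-disjoint immersed matchings in $K_{2k}$

## Counting edges suggests that $k$ demands fit

The first guess is yes. To see what is being guessed: we have the complete graph on $2k$ vertices and $k$ demands. The $i$-th demand names two disjoint sets $A_i,B_i$ of equal size and asks us to connect the vertices of $A_i$ to those of $B_i$ in pairs by paths, where we decide who is paired with whom. No edge of the graph may be used twice, neither within a demand nor by two different demands. Can all $k$ demands be served at once?

Here are the exact notions. To split off a pair of adjacent edges $uv,vw$ means to delete both and add the edge $uw$. A graph $G$ contains an immersion of $H$ if $H$ can be obtained from a subgraph of $G$ by repeatedly splitting off pairs of adjacent edges and deleting isolated vertices. For example, a triangle on $a,b,c$ contains an immersion of two parallel $a$–$b$ edges: keep $ab$ and split off $ac,cb$. For disjoint sets $A,B$, a matching is an $(A,B)$-matching if each of its edges has one endpoint in $A$ and the other in $B$.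

**Definition (immersed matching).** Let $A,B$ be disjoint vertex sets with $|A|=|B|$. An immersion in $G$ of an $(A,B)$-matching is a family of $|A|$ pairwise edge-disjoint paths in $G$ such that each vertex of $A$ is an endpoint of exactly one path, each vertex of $B$ is an endpoint of exactly one path, and every path joins a vertex of $A$ to a vertex of $B$. Immersions are edge-disjoint if no edge of $G$ is used by two of them.

This is the same as an immersed $(A,B)$-matching that covers $A\cup B$ and whose vertices are fixed: splitting off along a path turns it into an edge between its ends, and undoing the splits turns each matching edge into a trail, which contains a path between its ends. The paths may pass through any vertices, and may share vertices.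

The question, from "Biclique immersions in graphs with independence number 2" by Fábio Botler, Andrea Jiménez, Carla N. Lintzmayer, Adrián Pastine, Daniel A. Quiroz and Maycon Sambinelli (arXiv:2303.06483, 2023), is this. Let $G=K_{2k}$ and let $(A_1,B_1),\dots,(A_k,B_k)$ be pairs of disjoint vertex sets with $|A_i|=|B_i|\le k$. Must $G$ contain edge-disjoint immersions $M_1,\dots,M_k$, with $M_i$ an immersion of an $(A_i,B_i)$-matching? The bound $|A_i|\le k$ is automatic, since $A_i$ and $B_i$ are disjoint and equal in size.

Why guess yes? There are at most $k\cdot k=k^2$ paths to build, and $K_{2k}$ has $k(2k-1)$ edges. Let us test the guess.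

*The case $k=1$.* In $K_2$ the only nonempty demand is served by the single edge.

*The case $k=2$.* If one demand is empty, serve the other by disjoint edges. Suppose both have size $1$. If they name different vertex pairs, use the two edges; if both name $\{a,b\}$, use $ab$ and $a\,c\,b$. Suppose the sizes are $1$ and $2$. The demand $A=\{a,b\}$, $B=\{c,d\}$ of size $2$ can be served by $\{ac,bd\}$ or by $\{ad,bc\}$; these are disjoint, so one of them avoids the edge that serves the other demand. Finally let both sizes be $2$. The graph $K_4$ has three perfect matchings, pairwise disjoint, and each demand forbids exactly one of them. Each demand has two allowed matchings out of three, so we can give them different ones.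

*All demands equal and small.* Let $A_i=\{a\}$, $B_i=\{b\}$ for all $i$. Use the edge $ab$ and $k-1$ paths $a\,c\,b$ through distinct vertices $c$; there are $2k-2\ge k-1$ vertices available.

*All demands equal and large.* Let $A_i=A$, $B_i=B$ with $|A|=|B|=k$. The $k^2$ edges between $A$ and $B$ split into $k$ perfect matchings, one per demand. This case has no room to spare in the cut: every path must cross between $A$ and $B$, there are $k^2$ paths, and the cut has $k^2$ edges. So $k+1$ demands would be too many.

The guess survives, and it is correct.

**Theorem 1.** Let $|V|=2k$, and for $i=1,\dots,k$ let $A_i,B_i\subseteq V$ be disjoint with $|A_i|=|B_i|$. Then the complete graph on $V$ contains edge-disjoint immersions $M_1,\dots,M_k$, with $M_i$ an immersion of an $(A_i,B_i)$-matching, in which all paths have length at most $3$.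

There is a known result in this direction: if in addition $|A_i|\ge 2(i-1)$ for every $i$, then the demands can be served by edge-disjoint matchings, that is, by single edges. We shall not use it. Without the extra hypothesis single edges are not enough, as the demand $(\{a\},\{b\})$ taken twice shows.

## Spanning stars collide in one edge

Single edges fail because two demands may insist on the same edge. A sensible next move is to give each demand a private subgraph in which it can be routed whatever it is. Which spanning subgraph serves every demand? A star. If $c$ is the center, pair up $A_i$ and $B_i$ arbitrarily and join a pair $u,v$ by $u\,c\,v$, or by the edge $uv$ if $c\in\{u,v\}$. Each edge of the star is used only by the path ending at its leaf.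

The budget also looks right: a spanning tree of $K_{2k}$ has $2k-1$ edges, and $k$ of them use exactly the $k(2k-1)$ edges available. But here the plan stops. Two spanning stars with centers $c\ne c'$ both contain the edge $cc'$, and with the same center they coincide. No two spanning stars of $K_{2k}$ are edge-disjoint.

The remedy is to use the next simplest trees. A *double star* consists of a central edge $xy$ and further edges that attach each remaining vertex as a leaf to $x$ or to $y$. As we shall see, $K_{2k}$ does split into $k$ spanning double stars. The price is a bottleneck: all paths from the $x$-side to the $y$-side share the one edge $xy$. So the demand must be nearly balanced on each side, and we shall keep enough freedom in the decomposition to balance it.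

## Splitting $K_{2k}$ into double stars with free signs

Encode the $i$-th demand by $\sigma_i:V\to\{-1,0,1\}$, equal to $+1$ on $A_i$, $-1$ on $B_i$ and $0$ elsewhere. Then $\sum_v\sigma_i(v)=0$.

**Step 1 (labeling).** The aim is to choose the central edges so that almost every demand is balanced on its own central edge. We label $V=\{x_1,y_1,\dots,x_k,y_k\}$ so that
$$\sigma_i(x_i)=\sigma_i(y_i)\qquad\text{for all } i\le k-1. \tag{1}$$
For $i=1,\dots,k-1$ in turn, at least $2k-2(i-1)\ge 4$ vertices are still unlabeled. Since $\sigma_i$ takes only three values, two of them have the same $\sigma_i$-value; call these $x_i,y_i$. The last two vertices are $x_k,y_k$, and for them nothing is promised.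

**Step 2 (double stars).** The aim is a family of decompositions with one free sign per pair of indices. For $i\ne j$ let $\varepsilon_{ij}\in\{1,-1\}$ with $\varepsilon_{ji}=-\varepsilon_{ij}$, to be chosen later. Let $T_i$ consist of the central edge $x_iy_i$ and, for each $j\ne i$, the edges

- $x_jx_i$ and $y_jy_i$ if $\varepsilon_{ij}=1$;
- $x_jy_i$ and $y_jx_i$ if $\varepsilon_{ij}=-1$.

Each $T_i$ is a spanning double star: every vertex other than $x_i,y_i$ is attached to exactly one of $x_i,y_i$. Now fix $i\neq j$. Four edges run between $\{x_i,y_i\}$ and $\{x_j,y_j\}$. If $\varepsilon_{ij}=1$, then $T_i$ receives $x_ix_j,y_iy_j$, while $\varepsilon_{ji}=-1$ gives $T_j$ the edges $x_iy_j,y_ix_j$. If $\varepsilon_{ij}=-1$, the roles are exchanged. So each of the four edges lies in exactly one of $T_i,T_j$, and $T_1,\dots,T_k$ partition $E(K_{2k})$.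

Let $X_i$ consist of $x_i$ and the leaves of $T_i$ at $x_i$, and let $Y_i=V\setminus X_i$. Put
$$d_{ij}=\sigma_i(x_j)-\sigma_i(y_j)\in\{0,\pm1,\pm2\}\qquad\text{for all } i,j, \text{ including } j=i.$$
For $j\ne i$, the set $X_i$ contains $x_j$ and $Y_i$ contains $y_j$ if $\varepsilon_{ij}=1$, and the other way round if $\varepsilon_{ij}=-1$. Hence the imbalance is
$$D_i:=\sum_{v\in X_i}\sigma_i(v)-\sum_{v\in Y_i}\sigma_i(v)=d_{ii}+\sum_{j\ne i}\varepsilon_{ij}d_{ij}. \tag{2}$$
Since $\sum_v\sigma_i(v)=0$, we have $D_i=2S_i$, where $S_i=\sum_{v\in X_i}\sigma_i(v)=-\sum_{v\in Y_i}\sigma_i(v)$ is an integer.

**Claim A.** If $|D_i|\le2$, then $T_i$ contains $|A_i|$ edge-disjoint paths of length at most $3$ forming an immersion of an $(A_i,B_i)$-matching. If $D_i=0$, the central edge is not used.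

*Proof.* Pair vertices of $A_i\cap X_i$ with vertices of $B_i\cap X_i$ as long as possible, and join each pair $u,v$ by $u\,x_i\,v$, or by the edge $uv$ if $x_i\in\{u,v\}$. Do the same inside $Y_i$ with $y_i$. What is left over in $X_i$ is $|S_i|$ vertices, all of the sign of $S_i$, and in $Y_i$ it is $|S_i|$ vertices of the opposite sign. If $S_i=0$, nothing is left, and no path has used the central edge. If $S_i=\pm1$, one vertex $u\in X_i$ and one vertex $v\in Y_i$ remain, with opposite signs; join them by the path from $u$ via $x_i$ and $y_i$ to $v$, of length at most $3$. Each leaf edge is used only by the one path that ends at its leaf, and the central edge is used at most once. $\square$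

*A small example.* In $K_4$ let both demands be $(\{a\},\{b\})$. Step 1 may choose $\{x_1,y_1\}=\{c,d\}$, where $\sigma_1=0$, and then $x_2=a$, $y_2=b$. Here $d_{11}=0$, $d_{12}=2$, $d_{21}=0$, $d_{22}=2$, so $D_1=2\varepsilon_{12}$ and $D_2=2$. With $\varepsilon_{12}=1$ the first demand is routed by $x_2\,x_1\,y_1\,y_2$ and the second by $x_2\,y_2$.

So everything would be done if the signs could always be chosen with all $|D_i|\le2$. They cannot.

## A parity obstruction in $K_6$, and a borrowed central edge

Take $k=3$ and, on $V=\{x_1,y_1,x_2,y_2,x_3,y_3\}$, the demands
$$A_1=\{y_2,x_3\},\ B_1=\{x_2,y_3\};\qquad A_2=\{x_1,x_3\},\ B_2=\{y_1,y_3\};\qquad A_3=\{x_1,x_2\},\ B_3=\{y_1,y_2\}.$$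
Condition (1) holds, because $\sigma_i(x_i)=\sigma_i(y_i)=0$ for every $i$. We have $d_{12}=-2$ and $d_{13}=d_{21}=d_{23}=d_{31}=d_{32}=2$, so
$$D_1=2(-\varepsilon_{12}+\varepsilon_{13}),\qquad D_2=2(-\varepsilon_{12}+\varepsilon_{23}),\qquad D_3=-2(\varepsilon_{13}+\varepsilon_{23}).$$
Each $D_i$ is $0$ or $\pm4$. If all were $0$, then $\varepsilon_{13}=\varepsilon_{12}=\varepsilon_{23}$ and $\varepsilon_{13}=-\varepsilon_{23}$, which is absurd. So with this labeling, every choice of signs leaves some $|D_i|=4$.

Set all of $\varepsilon_{12},\varepsilon_{13},\varepsilon_{23}$ to $1$. Then $D_1=D_2=0$ and $D_3=-4$. Now $X_3=\{x_3,y_1,y_2\}$ and $Y_3=\{y_3,x_1,x_2\}$, and two paths want the central edge $x_3y_3$. But $D_1=0$, so demand $1$ does not need its own central edge $x_1y_1$, and this edge happens to join a vertex of $A_3$ to a vertex of $B_3$. Let demand $3$ borrow it. The routing is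
$$\begin{aligned}
\text{demand }1&:\quad x_3\,x_1\,x_2,\quad y_2\,y_1\,y_3;\\
\text{demand }2&:\quad x_3\,x_2\,y_1,\quad x_1\,y_2\,y_3;\\
\text{demand }3&:\quad x_1\,y_1,\quad x_2\,y_3\,x_3\,y_2.
\end{aligned}$$
The twelve edges used are distinct. This repair works in general.

**Claim B.** Suppose $D_i=\pm4$ and there is $j\ne i$ with $\varepsilon_{ij}d_{ij}=\frac12D_i$. Then $T_i\cup\{x_jy_j\}$ contains paths of length at most $3$ that form an immersion of an $(A_i,B_i)$-matching.

*Proof.* Here $|d_{ij}|=2$, so $x_j,y_j$ have opposite nonzero $\sigma_i$-values: one lies in $A_i$, the other in $B_i$. Use the edge $x_jy_j$, which is not in $T_i$, as one path. Then replace $\sigma_i(x_j)$ and $\sigma_i(y_j)$ by $0$. The sum of $\sigma_i$ is still $0$, and by (2) the imbalance becomes $D_i-\varepsilon_{ij}d_{ij}=\frac12D_i=\pm2$. Claim A, applied to the reduced demand, supplies the other paths inside $T_i$. $\square$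

It remains to show that the signs can be chosen so that borrowing always repairs the damage, without two demands borrowing the same edge.

**Lemma 2.** The signs $\varepsilon_{ij}$ can be chosen so that for each $i$ either $|D_i|\le2$, or $D_i=\pm4$ and there is $j(i)\ne i$ with $\varepsilon_{i\,j(i)}d_{i\,j(i)}=\frac12D_i$ and $D_{j(i)}=0$; moreover, $i\mapsto j(i)$ is injective on the indices $i$ where it is defined.

**Step 3 (Lemma 2 implies Theorem 1).** The aim is to check edge-disjointness. An index with $|D_i|\le2$ is routed in $T_i$ by Claim A. An index with $D_i=\pm4$ is routed in $T_i\cup\{x_{j(i)}y_{j(i)}\}$ by Claim B. The trees are edge-disjoint. The borrowed edge is the central edge of $T_{j(i)}$, where $D_{j(i)}=0$, so the index $j(i)$ does not use it by Claim A. By injectivity no edge is borrowed twice. All paths have length at most $3$.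

The rest of the proof of Theorem 1 is the proof of Lemma 2. The feature to exploit is that each free sign $\varepsilon_{ij}=-\varepsilon_{ji}$ occurs in exactly two of the sums (2), namely $D_i$ and $D_j$. We therefore cancel terms in pairs inside each $D_i$, and follow the resulting chains of forced signs as in an Euler trail.

## Ends, mates and links

**Step 4 (recasting the choice of signs).** The aim is to replace the signs $\varepsilon_{ij}$ by signs on the nonzero terms of the sums.

**Definition (ends and mates).** Let $E=\{(i,j):d_{ij}\ne0\}$, with $i=j$ allowed. An element $(i,j)\in E$ is an *end at $i$*; it is *light* if $|d_{ij}|=1$ and *heavy* if $|d_{ij}|=2$, and $|d_{ij}|$ is its *weight*. If $i\ne j$ and both $(i,j),(j,i)\in E$, these two ends are *mates*. The *value* of an end is $\varepsilon_{ij}d_{ij}$ if $i\ne j$, and $d_{ii}$ if $i=j$.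

By (1), the only possible diagonal end is $(k,k)$; call it the *special end*. It has no mate. By (2), $D_i$ is the sum of the values of the ends at $i$. Mates may have different weights. In the $K_6$ example there are six ends, all heavy, forming three mate pairs; in the $K_4$ example the ends are $(1,2)$ and the special end $(2,2)$, both heavy and without mates.

Let $s(e)\in\{\pm1\}$ be the sign of the value of $e$. For $i\neq j$ we have $s(i,j)=\varepsilon_{ij}\operatorname{sgn}(d_{ij})$, and since $\varepsilon_{ji}=-\varepsilon_{ij}$, mates satisfy
$$s(j,i)=-\operatorname{sgn}(d_{ij}d_{ji})\,s(i,j). \tag{3}$$
Moreover,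
$$s(k,k)=\operatorname{sgn}(d_{kk})\quad\text{if }(k,k)\in E. \tag{4}$$
Conversely, any $s:E\to\{\pm1\}$ satisfying (3) and (4) comes from a choice of the $\varepsilon_{ij}$: put $\varepsilon_{ij}=s(i,j)\operatorname{sgn}(d_{ij})$ whenever $i\ne j$ and $(i,j)\in E$, put $\varepsilon_{ji}=-\varepsilon_{ij}$, and note that (3) makes the two prescriptions agree when both $(i,j)$ and $(j,i)$ are ends. If neither is an end, $\varepsilon_{ij}$ is arbitrary. So we now choose $s$ subject to (3) and (4).

**Step 5 (links).** The aim is to pair the ends at each index so that paired ends can cancel. Only ends of equal weight can cancel exactly, so we pair within a weight. At each $i$ the number of light ends is even, because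
$$\sum_{j=1}^k d_{ij}\equiv\sum_{j=1}^k\bigl(\sigma_i(x_j)+\sigma_i(y_j)\bigr)=\sum_v\sigma_i(v)=0\pmod 2,$$
and light ends are exactly the odd $d_{ij}$.

**Definition (link system).** A link system $L$ is a set of disjoint pairs of ends, called *links*, such that each link consists of two ends at the same index and of the same weight, all light ends are linked, and at each index at most one heavy end is unlinked.

By the parity just shown, link systems exist. In the $K_6$ example there are two heavy ends at each index, so the only link system has the three links $\{(1,2),(1,3)\}$, $\{(2,1),(2,3)\}$, $\{(3,1),(3,2)\}$.

**Step 6 (following the chains).** The aim is to see when all links can cancel simultaneously. Let $\mathcal G_L$ be the graph with vertex set $E$ whose edges are the mate pairs and the links. Each end lies in at most one mate pair and at most one link. Mates sit at different indices and linked ends at the same index, so no mate pair is also a link. Hence every component of $\mathcal G_L$ is a path, possibly a single vertex, or a cycle, and along it mate edges and links alternate. An end without a mate, or without a link, has degree at most $1$ and so lies on a path. In particular: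

- the special end lies on a path;
- every unlinked end lies on a path;
- every end on a cycle has both a mate and a link on that cycle.

Call a link $\{e,f\}$ *satisfied* by $s$ if $s(e)=-s(f)$, and *violated* otherwise. The two ends of a link have equal weight, so a satisfied link contributes $0$ to $D_i$. Each edge of $\mathcal G_L$ thus carries a relation between the signs of its ends, "equal" or "opposite". Its *relation sign* is $-1$ for a link and $-\operatorname{sgn}(d_{ij}d_{ji})$ for a mate edge.

On a path, choose the sign of one end and propagate: all relations hold, and there are exactly two solutions, negatives of each other. So we can also meet (4), since there is only one special end. (This is where Step 1 pays off. Two ends with prescribed signs on one path could contradict each other.)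

On a cycle, propagation closes up if and only if the product of the relation signs is $+1$. Call the cycle *consistent* in this case, and *inconsistent* if the product is $-1$. On an inconsistent cycle, pick any link, drop its relation, and propagate along the remaining path: all other relations hold, the dropped one fails, and again there are exactly two solutions, negatives of each other. The two ends of the violated link then have equal signs and equal weights. So the violated link contributes $\pm2$ if it is light and $\pm4$ if it is heavy, and we may choose which sign.

In the $K_6$ example $\mathcal G_L$ is a single hexagon. Its three links have relation sign $-1$, the mate edge $\{(1,2),(2,1)\}$ has sign $-\operatorname{sgn}(-4)=+1$, and the other two mate edges have sign $-1$. The product is $-1$, and this is the obstruction found above.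

## Switching links to isolate the inconsistent cycles

**Step 7 (an extremal link system).** The aim is to choose $L$ so that no two inconsistent cycles can do damage of the same kind at the same index. There are finitely many link systems. Choose $L$ with the fewest inconsistent cycles in $\mathcal G_L$ and, subject to this, with the fewest components of $\mathcal G_L$.

**Claim C.** If an inconsistent cycle $C$ of $\mathcal G_L$ contains a link of weight $w$ at $i$, then all ends of weight $w$ at $i$ lie on $C$. In particular they are all linked.

*Proof.* Suppose $\{g,h\}$ is a link of weight $w$ at $i$ on $C$, and $e\notin C$ is an end of weight $w$ at $i$. Deleting the edge $gh$ from $C$ leaves a path $Q$ from $g$ to $h$.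

First suppose $e$ is unlinked. Then $w=2$, and $e$ is the only unlinked heavy end at $i$. Replace $\{g,h\}$ by $\{e,g\}$. Now $h$ is the only unlinked heavy end at $i$, so this is again a link system. The component of $e$ was a path with $e$ as an endpoint; joining it to $Q$ by the edge $eg$ gives a path. There are fewer inconsistent cycles, a contradiction.

Now suppose $\{e,f\}$ is a link. Let $P\ne C$ be the component containing $e$ and $f$. Replace $\{g,h\},\{e,f\}$ by $\{e,g\},\{f,h\}$. All four ends are at $i$ and have weight $w$, and the same ends are linked as before, so this is a link system. There are three cases.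

- If $P$ is a path, deleting $ef$ leaves two paths, one ending in $e$ and one in $f$. The new links attach them to the two ends of $Q$, and the result is a path. There are fewer inconsistent cycles.
- If $P$ is a cycle, deleting $ef$ leaves a path from $e$ to $f$, and the new links close it up with $Q$ to one cycle. Its mate edges are those of $C$ and $P$, and it has as many links as $C$ and $P$ together, each of sign $-1$. So its product of relation signs is the product of those of $C$ and $P$. If $P$ was inconsistent, this is $(-1)(-1)=+1$, and there are fewer inconsistent cycles.
- If $P$ was a consistent cycle, the new cycle is inconsistent. The number of inconsistent cycles is unchanged, but there is one component fewer.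

Every case contradicts the choice of $L$. So all ends of weight $w$ at $i$ lie on $C$, and ends on a cycle are linked. $\square$

## Placing the violated links

**Step 8 (which link to violate).** On each inconsistent cycle exactly one link must fail; the aim is to place these failures well. A violated light link costs only $2$, so we violate a light link when there is one. Call an inconsistent cycle *light* if it contains a light link, and *heavy* otherwise.

For each light cycle $C'$ choose a light link of $C'$, at an index called $u_{C'}$. By Claim C all light ends at $u_{C'}$ lie on $C'$, so the indices $u_{C'}$ are distinct for distinct light cycles.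

For a heavy cycle $C$ let $W(C)$ be the set of indices at which $C$ has ends. Every end of $C$ is linked and all links of $C$ are heavy, so all ends of $C$ are heavy. By Claim C, all heavy ends at any $i\in W(C)$ lie on $C$. Hence the sets $W(C)$ are pairwise disjoint. Choose $w_C\in W(C)$ by the following rule: if $W(C)$ contains some $u_{C'}$ with $C'$ light, let $w_C$ be such an index; otherwise choose $w_C$ freely. Then choose a link of $C$ at $w_C$. Since the sets $W(C)$ are disjoint, the $w_C$ are distinct.

Why prefer the indices $u_{C'}$? Because there a contribution $\pm2$ is already present, and $\pm4$ can be set against it.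

Now let $s$ satisfy all relations on paths and on consistent cycles, with (4) respected, and let it violate exactly the chosen link on each inconsistent cycle. Condition (3) holds everywhere, since only links are violated. The global sign on each inconsistent cycle is still free. We fix these signs in the next step, first for the light cycles, then for the heavy ones.

**Step 9 (evaluating $D_i$).** The aim is to verify the conclusion of Lemma 2. Satisfied links contribute $0$, so $D_i$ is a sum of the following contributions:

- at most one unlinked heavy end, contributing $\pm2$;
- at most one violated light link, contributing $\pm2$, present exactly when $i=u_{C'}$ for some light $C'$;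
- at most one violated heavy link, contributing $\pm4$, present exactly when $i=w_C$ for some heavy $C$; in this case there is no unlinked heavy end at $i$, by Claim C.

An unlinked end lies on a path, so its value is already fixed and does not depend on the global signs still to be chosen. There are four cases.

*Case 1: $i$ is neither a $u_{C'}$ nor a $w_C$.* Only an unlinked heavy end can contribute, so $D_i\in\{0,\pm2\}$.

*Case 2: $i=u_{C'}$, and $i$ is not a $w_C$.* If there is an unlinked heavy end at $i$, choose the global sign of $C'$ so that the two contributions of size $2$ cancel, giving $D_i=0$. If there is none, choose the sign of $C'$ arbitrarily, and $D_i=\pm2$.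

*Case 3: $i=u_{C'}=w_C$.* There is no unlinked heavy end at $i$. Choose the global sign of $C'$ arbitrarily, and then that of $C$ so that its contribution $\pm4$ is opposite to the contribution $\pm2$ of $C'$. Then $|D_i|=4-2=2$.

*Case 4: $i=w_C$, and $i$ is not a $u_{C'}$.* Choose the global sign of $C$ arbitrarily. The violated link is the only contribution, so $D_i=\pm4$, and each of its two ends has value $\frac12D_i$. Let $(i,j)$ be one of them. It lies on the cycle $C$, so it has a mate $(j,i)$ on $C$. Hence $j\ne i$, $j\in W(C)$, and $\varepsilon_{ij}d_{ij}=\frac12D_i$. We claim $D_j=0$. By Claim C all heavy ends at $j$ are linked and lie on $C$. Their links are satisfied, because the only violated link of $C$ is at $w_C=i\ne j$. So the heavy ends at $j$ contribute $0$. As for the light ends: by the rule for choosing $w_C$, since $w_C=i$ is not a $u_{C'}$, no index in $W(C)$ is a $u_{C'}$. So $j$ is not a $u_{C'}$, all light links at $j$ are satisfied, and all light ends are linked. Hence $D_j=0$, and we put $j(i)=j$.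

The global sign of a light cycle $C'$ is chosen only at $u_{C'}$, and that of a heavy cycle $C$ only at $w_C$, so no sign is chosen twice. In Case 4, $j(i)\in W(C)$ for the heavy cycle $C$ with $w_C=i$. Different such $i$ come from different heavy cycles, whose sets $W(C)$ are disjoint, so $i\mapsto j(i)$ is injective. This proves Lemma 2 and, by Step 3, Theorem 1. The answer to the question is yes. $\blacksquare$

## How many demands $K_n$ can carry

**Theorem 3.** For $n\ge2$ let $m(n)$ be the largest $m$ such that for all $m$ pairs of disjoint sets $(A_i,B_i)$ with $|A_i|=|B_i|$ in $V(K_n)$ there are edge-disjoint immersions of $(A_i,B_i)$-matchings, $i=1,\dots,m$. Then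
$$m(n)=\tfrac n2\ \text{ for even } n,\qquad \tfrac{n-1}2\le m(n)\le\tfrac{n+1}2\ \text{ for odd } n.$$

**Step 1 (upper bounds).** We repeat the saturated cut from the beginning. Let $A_i=A$, $B_i=B$ for all $i$, with $A\cap B=\emptyset$ and $|A|=|B|=\lfloor n/2\rfloor\ge1$. Each of the $\lfloor n/2\rfloor$ paths of one demand crosses the cut between $A$ and $V\setminus A$, so each demand needs at least $\lfloor n/2\rfloor$ edges of the cut. The cut has $\lfloor n/2\rfloor\lceil n/2\rceil$ edges. Hence $m\le\lceil n/2\rceil$.

**Step 2 (lower bound, even $n$).** This is Theorem 1 with $n=2k$. For fewer than $k$ pairs, add empty ones.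

**Step 3 (lower bound, odd $n$).** The aim is to remove one vertex and move its demands to other vertices. Let $n=2k+1$, take $k$ pairs with sign functions $\sigma_i$ as before, and fix a vertex $z$. Let $I=\{i:\sigma_i(z)\ne0\}$. For $i\in I$, at most $k$ vertices have the $\sigma_i$-value $\sigma_i(z)$, and $z$ is one of them. So at least $2k-(k-1)=k+1\ge|I|$ vertices $v\ne z$ satisfy $\sigma_i(v)\ne\sigma_i(z)$. Hence we can choose greedily distinct vertices $v_i\neq z$, $i\in I$, with $\sigma_i(v_i)\ne\sigma_i(z)$.

On $V\setminus\{z\}$ let $\sigma_i'=\sigma_i$, except that for $i\in I$
$$\sigma_i'(v_i)=\sigma_i(v_i)+\sigma_i(z).$$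
Since $\sigma_i(v_i)\in\{0,-\sigma_i(z)\}$, this value is $\sigma_i(z)$ or $0$, so it lies in $\{-1,0,1\}$. Also $\sum_{v\neq z}\sigma_i'(v)=\sum_{v}\sigma_i(v)=0$. Theorem 1 therefore applies to $K_n-z$, a complete graph on $2k$ vertices, with the $k$ demands given by the $\sigma_i'$. Let $M_i$ be the resulting immersions.

Now restore $z$. Let $i\in I$. If $\sigma_i(v_i)=-\sigma_i(z)$, then $\sigma_i'(v_i)=0$, no path of $M_i$ ends at $v_i$, and we add the single edge $zv_i$ as a path. If $\sigma_i(v_i)=0$, then $\sigma_i'(v_i)=\sigma_i(z)$, exactly one path of $M_i$ ends at $v_i$, and we extend it by the edge $v_iz$; its new endpoint $z$ has the sign that $v_i$ had. In both cases the result is an immersion of an $(A_i,B_i)$-matching. The edges $zv_i$ are distinct, because the $v_i$ are distinct, and they lie outside $K_n-z$. So the new immersions are edge-disjoint. $\blacksquare$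

In particular, the number $k$ of pairs in the question is best possible: $k+1$ pairs do not always suffice in $K_{2k}$. For odd $n$ these notes do not determine whether $m(n)$ is $\frac{n-1}2$ or $\frac{n+1}2$.

## A bound per vertex is not enough: four demands in $K_4$

One might hope to replace the bound on the number of pairs by a bound per vertex, asking only that each vertex lie in at most $k$ of the sets $A_i\cup B_i$. This is false. In $K_4$ on $\{a,b,c,d\}$, with $k=2$, take the four pairs consisting of $(\{a\},\{b\})$ twice and $(\{c\},\{d\})$ twice. Each vertex lies in exactly two of the sets $A_i\cup B_i$.

Suppose the four paths exist. At most one $a$–$b$ path and at most one $c$–$d$ path has length $1$, so the total length is at least $1+2+1+2=6=|E(K_4)|$. Hence equality holds: the edges $ab$ and $cd$ are used as paths, and the other two paths have length $2$. The second $a$–$b$ path goes through $c$ or $d$; by symmetry let it be $a\,c\,b$. Then only the edges $ad$ and $bd$ remain, and they contain no $c$–$d$ path. So the immersions do not exist.
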